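\title{Hypergraphs with no polychromatic $3$-coloring whose heavy restricted subhypergraphs are $2$-colorable}

\begin{abstract}
We construct a $20$-uniform hypergraph on $32$ vertices that has no polychromatic $3$-coloring, although every restricted subhypergraph whose edges have at least $10$ vertices is $2$-colorable. This answers a question of P\'alv\"olgyi on whether a $2h$-uniform hypergraph of this kind exists for some threshold $h$. The same construction gives $2h$-uniform examples for $h=10$, $h=13$ and all $h\ge 16$, and $(2h+d)$-uniform examples whenever $d\ge-1$ and $h\ge 3d+31$, so the uniformity can be as large as $\frac73h-O(1)$. The hypergraphs of the construction have the smallest possible number of vertices. They are built from copies of $\mathbb F_2^3$ that carry a weight function on their subsets.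
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{hypergraph} $\mathcal H=(V,E)$ consists of a finite set $V$ of vertices and a collection $E$ of subsets of $V$, the edges. It is \emph{$m$-uniform} if all edges have size $m$, and \emph{$h$-heavy} if all edges have size at least $h$. A coloring of $V$ with colors $1,\dots,k$ is \emph{polychromatic} if every edge contains all $k$ colors. Equivalently, each color class is a \emph{transversal}, that is, a vertex set that meets every edge. For $k=2$ this is the usual proper $2$-coloring (Property B), and $\mathcal H$ is \emph{$2$-colorable} if it has one.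

For $X\subseteq V$, the \emph{trace} of $\mathcal H$ on $X$ is $\mathcal H[X]=(X,\{e\cap X: e\in E\})$. A \emph{restricted subhypergraph} of $\mathcal H$ is a subhypergraph of a trace: one chooses $X$ and keeps some of the sets $e\cap X$. For an integer $h\ge1$, all $h$-heavy restricted subhypergraphs of $\mathcal H$ are $2$-colorable if and only if the following holds.
\begin{itemize}
\item[$(P_h)$] For every $X\subseteq V$ there is a partition $X=C_1\sqcup C_2$ such that every edge $e$ with $|e\cap X|\ge h$ meets both $C_1$ and $C_2$.
\end{itemize}
Indeed, the sets $e\cap X$ of size at least $h$ form an $h$-heavy restricted subhypergraph, and it contains all others that live on $X$. Here and below, parts of a partition may be empty.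

The obvious way to produce three colors is to $2$-color the vertices and then to $2$-color again inside a color class $X$. Property $(P_h)$ says that the second step is possible for every $X$, for all edges that keep at least $h$ vertices in $X$. The larger the edges are in comparison with $h$, the more room there is for such steps, and one asks how large they must be to force a polychromatic $3$-coloring. Call $\mathcal H$ \emph{$(m,h)$-good} if it is $m$-uniform, has no polychromatic $3$-coloring, and all its $h$-heavy restricted subhypergraphs are $2$-colorable. Since $(P_h)$ implies $(P_{h+1})$, an $(m,h)$-good hypergraph is also $(m,h+1)$-good.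

A complete uniform hypergraph of suitable size is $(2h-2,h)$-good for each $h\ge2$ (Example~\ref{ex:complete}). It is known that there is a $(5,3)$-good hypergraph and, more generally, a $(2h-1,h)$-good hypergraph for every $h\ge3$. The problem that we solve comes from a note of P\'alv\"olgyi~\cite{Pal}:
\begin{quote}
\emph{Is the uniformity $2h-1$ best possible? That is, does a $(2h,h)$-good hypergraph exist for some positive integer $h$?}
\end{quote}

There are reasons to guess that no such hypergraph exists. None exists for $h\le2$ (Proposition~\ref{prop:small}). Moreover, $m=2h-1$ is the point from which repeated halving comes close to success. Suppose that $m\ge 2h-1$ and $(P_h)$ holds. Split $V$ into two transversals $A$ and $B$, and split each of $A$ and $B$ again by $(P_h)$. Every edge meets $A$ and $B$ and has at least $h$ vertices in one of them, so it meets at least three of the four classes. What is missing is only that different edges may meet different triples of classes. Our results show that this gap is nevertheless real, well beyond $m=2h$.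

\begin{theorem}\label{thm:main}
Let $k\ge1$, $u\ge0$, $s\ge1$ and $r$ be integers with
\[
8k+u=3r+2\qquad\text{and}\qquad s\le r-2k-u .
\]
Put $m=2r+2-s$ and $h=r+2-s$, so that $m=2h+s-2$. Then there is an $(m,h)$-good hypergraph on $3r+2$ vertices.
\end{theorem}

The choice $(k,u,s,r)=(4,0,2,10)$ satisfies $8\cdot4+0=3\cdot10+2$ and $2\le10-8-0$. It gives a $(20,10)$-good hypergraph on $32$ vertices, so the problem has a positive answer and $2h-1$ is not best possible. Other choices of the parameters give the following.

\begin{theorem}\label{thm:range}
\begin{itemize}
\item[(a)] If $d\ge-1$ and $h\ge3d+31$, there is a $(2h+d,h)$-good hypergraph. Thus for each $h\ge31$, every uniformity $m$ with $2h-1\le m\le(7h-31)/3$ occurs.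
\item[(b)] A $(2h,h)$-good hypergraph exists for $h=10$, for $h=13$ and for every $h\ge16$.
\end{itemize}
\end{theorem}

Two simple facts limit what is possible.

\begin{proposition}\label{prop:vertices}
If $m\ge h\ge1$, every $(m,h)$-good hypergraph has at least $3(m-h)+2$ vertices. The hypergraphs of Theorem~\ref{thm:main} have exactly $3(m-h)+2$ vertices.
\end{proposition}

\begin{proposition}\label{prop:small}
No $(2h,h)$-good hypergraph exists for $h\in\{1,2\}$.
\end{proposition}

We do not claim that the constant $7/3$ is optimal, and we do not decide whether $(2h,h)$-good hypergraphs exist for $3\le h\le9$ and for $h\in\{11,12,14,15\}$.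

Section~\ref{sec:limits} proves the two propositions. Section~\ref{sec:criterion} looks for examples with the smallest possible number of vertices and reduces the task to two competing conditions on the complements of the edges. Section~\ref{sec:construction} describes the construction and works one case by hand, Section~\ref{sec:block} proves two lemmas about a single copy of $\mathbb F_2^3$, and Sections~\ref{sec:proof} and~\ref{sec:range} prove the theorems.

\section{Small thresholds and the number of vertices}\label{sec:limits}

A hypergraph with no edges has a polychromatic $3$-coloring, so every good hypergraph has an edge.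

\begin{proof}[Proof of Proposition~\ref{prop:small}]
Let $h=1$, and let $v$ be a vertex of an edge $e$. For $X=\{v\}$ we have $|e\cap X|=1$, and $e$ cannot meet both parts of a partition of $X$. So $(P_1)$ fails.

Let $h=2$, and let $\mathcal H$ be $4$-uniform with $(P_2)$. Choose a $3$-coloring that maximizes the sum, over all edges, of the number of colors on the edge. Suppose that an edge $f$ misses a color $j$. Then some color $i\ne j$ appears at least twice on $f$. Let $X$ be the union of the color classes $i$ and $j$, take a partition $X=C_1\sqcup C_2$ as in $(P_2)$, and recolor $C_1$ with $i$ and $C_2$ with $j$. The third color class is unchanged. An edge $e$ with $|e\cap X|\le1$ contains exactly $|e\cap X|$ of the colors $i,j$ before and after. An edge with $|e\cap X|\ge2$ contains both colors afterwards. So no edge loses a color and $f$ gains one, which contradicts the choice of the coloring. Hence the coloring is polychromatic and $\mathcal H$ is not good.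
\end{proof}

The recoloring step breaks down for $h\ge3$: an edge with exactly two vertices in $X$, colored $i$ and $j$, is not protected by $(P_h)$ and may lose a color.

\begin{remark}
The case $h=2$ also follows from a theorem of Berge. A \emph{cycle} of length $\ell$ is a cyclic sequence $x_1,e_1,\dots,x_\ell,e_\ell$ of distinct vertices and distinct edges with $x_i,x_{i+1}\in e_i$ (indices modulo $\ell$). A hypergraph is \emph{balanced} if every cycle of odd length $\ell\ge3$ has an edge $e_i$ that contains at least three of the vertices $x_1,\dots,x_\ell$. Property $(P_2)$ implies balance, since a violating cycle restricts to an odd cycle graph on $\{x_1,\dots,x_\ell\}$. Berge's theorem~\cite{Berge73,BergeBook} states that for every $q\ge2$ a balanced hypergraph has a $q$-coloring in which each edge $e$ contains $\min(q,|e|)$ colors; take $q=3$.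
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:vertices}]
Let $\mathcal H=(V,E)$ be $(m,h)$-good and put $r=m-h$. If $T\subseteq V$ and $|T|\le r$, then every edge has at least $h$ vertices outside $T$, so $(P_h)$ splits $V\setminus T$ into two transversals of $\mathcal H$. If $T$ were itself a transversal, we would have a polychromatic $3$-coloring. Hence
\begin{equation}\label{eq:tau}
\text{every transversal of $\mathcal H$ has at least $r+1$ vertices.}
\end{equation}
Since $\mathcal H$ has an edge, $|V|\ge m\ge r$, and we may choose $T$ with $|T|=r$. Then $V$ is the disjoint union of $T$ and two transversals, so $|V|\ge r+2(r+1)=3r+2$. In Theorem~\ref{thm:main} we have $m-h=r$, and there are $3r+2$ vertices.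
\end{proof}

\section{A criterion on $3r+2$ vertices}\label{sec:criterion}

We look for good hypergraphs with the smallest possible number of vertices, because there the absence of a polychromatic $3$-coloring is a matter of counting. Let $r=m-h$ and $|V|=3r+2$. Write the common size of the complements of the edges as $r+s$. Then $m=2r+2-s$ and $h=m-r=r+2-s$, so $m=2h+s-2$: the values $s=0,1,2$ correspond to the uniformities $2h-2$, $2h-1$, $2h$. By \eqref{eq:tau}, no $r$-set is a transversal, which means that every $r$-set lies in the complement of an edge. This is condition (A) below. Condition (B) is a convenient sufficient condition for $(P_h)$. A partition into two parts is \emph{balanced} if the sizes of the parts differ by at most $1$.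

\begin{lemma}\label{lem:criterion}
Let $0\le s\le r+1$ be integers, let $|V|=3r+2$, and let $\mathcal B$ be a family of $(r+s)$-subsets of $V$ with the following two properties.
\begin{itemize}
\item[(A)] Every $r$-subset of $V$ is contained in a member of $\mathcal B$.
\item[(B)] For every $Y\subseteq V$ there is a balanced partition $V\setminus Y=C_1\sqcup C_2$ such that, for $(C,C')=(C_1,C_2)$ and for $(C,C')=(C_2,C_1)$, every $b\in\mathcal B$ with $b\supseteq C$ satisfies
\[
2|b\cap C'|+|b\cap Y|\ge 2s .
\]
\end{itemize}
Then the hypergraph $\mathcal H$ on $V$ with edges $V\setminus b$, $b\in\mathcal B$, is $(m,h)$-good for $m=2r+2-s$ and $h=r+2-s$.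
\end{lemma}

\begin{proof}
Every edge has size $3r+2-(r+s)=m$. In a $3$-coloring some color class has at most $r$ vertices, because $|V|<3(r+1)$. Extend this class to an $r$-set and apply (A): the class lies in some $b\in\mathcal B$, and the edge $V\setminus b$ misses its color.

To prove $(P_h)$, let $X\subseteq V$, put $Y=V\setminus X$, and take the partition given by (B). Let $e=V\setminus b$ be an edge that misses one part $C$, and let $C'$ be the other part. Then $b\supseteq C$. Put $x=|b\cap C'|$ and $y=|b\cap Y|$. We have $|e\cap X|=|C'|-x$ and $|C|+x+y=|b|=r+s$. Therefore
\begin{equation}\label{eq:identity}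
|e\cap X|=\bigl(|C'|-|C|\bigr)+r+s-(2x+y)\le 1+r+s-2s=h-1 .
\end{equation}
So every edge with at least $h$ vertices in $X$ meets both parts.
\end{proof}

Given $C$, $C'$, $Y$ and a set $b\supseteq C$, we call $2|b\cap C'|+|b\cap Y|$ the \emph{cost} of $b$ over $C$. The identity in \eqref{eq:identity} explains the coefficients. Each vertex of $b$ outside $C$ forces $C$, and with it $C'$, to be smaller by one; a vertex in $C'$ is in addition removed from $e\cap X$.

\begin{example}\label{ex:complete}
Let $s=0$ and let $\mathcal B$ consist of all $r$-subsets of $V$. Then (A) holds, and (B) holds for any balanced partition because costs are nonnegative. So the complete $(2r+2)$-uniform hypergraph on $3r+2$ vertices is $(2h-2,h)$-good with $h=r+2$.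
\end{example}

For $s\ge1$ the two conditions pull in opposite directions. Take $|Y|=r+1$. Every balanced partition of $V\setminus Y$ has a part $C$ of size $r$. By (A), $C$ has extensions $b\in\mathcal B$, each with exactly $s$ new vertices, and by (B) each has cost at least $2s$, so all new vertices lie in $C'$. Thus $Y$ contains half of the vertices outside $C$, and no extension of $C$ may use any of them. Extensions must exist for every $r$-set, and yet they must be so rigid that for every $Y$ some choice of $C$ steers all of them away from $Y$.

The cost is additive over any partition of $V$. This suggests cutting $V$ into small blocks, assigning a weight to the subsets of each block, and letting $\mathcal B$ consist of the $(r+s)$-sets of total weight at least $s$. Then (B) follows from an inequality in one block, namely that cost is at least twice the weight, and (A) asks that $s$ new vertices can always buy weight $s$.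

\section{The construction}\label{sec:construction}

\subsection*{A weight on the subsets of $\mathbb F_2^3$}

Let $W$ be a block of eight vertices, let $Y\subseteq W$, and let $W\setminus Y=C\sqcup C'$ be balanced. For $A\supseteq C$ put $D=W\setminus A$. From $|A\cap Y|=|A|-|C|-|A\cap C'|$ and $|A\cap C'|=|C'|-|D\cap C'|$ we get two expressions for the cost:
\begin{equation}\label{eq:cost}
2|A\cap C'|+|A\cap Y|=|A|-|C|+|A\cap C'|=|A|-\bigl(|C|-|C'|\bigr)-|D\cap C'| .
\end{equation}
Since $|C|-|C'|\le1$ and $|D\cap C'|\le|D|=8-|A|$,
\begin{equation}\label{eq:free}
2|A\cap C'|+|A\cap Y|\ge 2|A|-9,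
\end{equation}
with equality only if $|C|-|C'|=1$ and $D\subseteq C'$.

By \eqref{eq:free}, the weight $\max(|A|-5,0)$ is at most half the cost for every balanced partition. It is too small for (A). An $r$-set has on average about $8/3$ vertices per block, and if it has at most four vertices in every block, then a block that receives $n\ge1$ new vertices gets weight at most $n-1$. So some sets of size $4$, $5$ and $6$ need an extra unit of weight. Not all of them can have it. If $Y=\emptyset$, the $4$-set $A=C$ has cost $0$. If $|Y|=1$ or $|Y|=3$ and $C$ is the larger part, then $A=C\cup Y$ has size $5$ and cost $1$, or size $6$ and cost $3$, and its complement is the smaller part. The sets with an extra unit must be common enough to be reached from every small set and rare enough to be avoided in these situations. Two structures on $W$ achieve this.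

\emph{Planes.} Let $W=\mathbb F_2^3$. A \emph{plane} is a $4$-subset of $W$ with sum $0$. For a $3$-subset $T$ let $\sigma(T)$ be the sum of its elements. Then $\sigma(T)\notin T$, since $a+b+c=a$ would give $b=c$. Hence $T\cup\{\sigma(T)\}$ is a plane, and it is the only plane that contains $T$. This uniqueness is the rigidity asked for in Section~\ref{sec:criterion}. Every $2$-subset lies in a plane, because it lies in a $3$-subset. The eight elements of $W$ sum to $0$, so a $4$-set is a plane if and only if its complement is.

\emph{The graph $\Gamma$.} Fix a partition $W=X_1\sqcup X_2\sqcup X_3$ with $|X_1|=|X_2|=3$ and $|X_3|=2$, and let $\Gamma$ be the graph on $W$ whose edges are the pairs inside one $X_i$. Thus $\Gamma$ consists of two triangles and one further edge. Every $4$-subset of $W$ contains an edge of $\Gamma$, by the pigeonhole principle, and all degrees are at most $2$.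

Call $A\subseteq W$ \emph{special} if $A$ is a plane, or if $|A|\in\{5,6\}$ and $W\setminus A$ contains an edge of $\Gamma$. Define $w(A)=\max(|A|-5,0)+1$ if $A$ is special and $w(A)=\max(|A|-5,0)$ otherwise:
\begin{center}
\begin{tabular}{l|cccccc}
$|A|$ & $\le3$ & $4$ & $5$ & $6$ & $7$ & $8$\\ \hline
$w(A)$, $A$ not special & $0$ & $0$ & $0$ & $1$ & $2$ & $3$\\
$w(A)$, $A$ special & -- & $1$ & $1$ & $2$ & -- & --
\end{tabular}
\end{center}

\subsection*{The hypergraph}

Let $k,u,s,r$ be as in Theorem~\ref{thm:main}. Let $V=V_1\sqcup\dots\sqcup V_k\sqcup U$, where each \emph{block} $V_j$ is a copy of $W$ and $|U|=u$, so that $|V|=8k+u=3r+2$. The vertices of $U$ carry no weight; they only adjust $|V|$ to the form $3r+2$. For $b\subseteq V$ put $w(b)=\sum_{j=1}^k w(b\cap V_j)$, and let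
\[
\mathcal B=\{b\subseteq V:\ |b|=r+s,\ w(b)\ge s\}.
\]
The hypergraph of Theorem~\ref{thm:main} has the edges $V\setminus b$, $b\in\mathcal B$.

The ratio $7/3$ can be read off here. Lemma~\ref{lem:buy} shows that a set with $z\ge3$ vertices in a block can buy up to $\min(z-2,3)$ units of weight at one new vertex each. An $r$-set exceeds two vertices per block by at least $r-2k-u$ in total, which is the bound on $s$ in the theorem. The construction works because $2<8/3$. For $u=0$ and large $k$ we have $r\approx 8k/3$ and may take $s\approx 2k/3\approx r/4$, so that $m/h\approx(2-\frac14)/(1-\frac14)=\frac73$.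

\begin{example}\label{ex:32}
Let $(k,u,s,r)=(4,0,2,10)$. There are four blocks, $\mathcal B$ consists of the $12$-sets of weight at least $2$, and $h=10$. Write the elements of $W$ as $0,1,\dots,7$ by reading coordinates as binary digits; for instance $\sigma(\{2,3,4\})=010+011+100=101=5$. We take a set $Y$ of the critical size $r+1=11$ and color $X=V\setminus Y$ as follows.
\begin{center}
\begin{tabular}{l|cccc|c}
 & $V_1$ & $V_2$ & $V_3$ & $V_4$ & size\\ \hline
$Y$ & $0,1$ & $0,1,2$ & $0,1,2$ & $0,1,2$ & $11$\\
$C$ & $2,3,4$ & $4,5,6$ & $3,7$ & $3,7$ & $10$\\
$C'$ & $5,6,7$ & $3,7$ & $4,5,6$ & $4,5,6$ & $11$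
\end{tabular}
\end{center}
No edge misses $C'$: a $12$-set that contains $C'$ has one new vertex, so it has at most one block with four vertices, and its weight is at most $1$. An edge that misses $C$ is the complement of a $12$-set $b\supseteq C$ of weight at least $2$. If the two new vertices lie in the same block, they produce a set of size at most $5$, of weight at most $1$. So they lie in different blocks, and they must complete the $3$-sets in $V_1$ and $V_2$ to planes. There is exactly one such $b$, with new vertices $\sigma(\{2,3,4\})=5$ in $V_1$ and $\sigma(\{4,5,6\})=7$ in $V_2$. Both lie in $C'$, so the edge $V\setminus b$ has only $11-2=9<h$ vertices in $X$, and it need not be colored properly.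

The choice of the split matters. With $\{3,4,5\}$ in $C$ and $\{6,7\}$ in $C'$ in the block $V_2$, the new vertex there would be $\sigma(\{3,4,5\})=2\in Y$, and the edge would have $10$ vertices in $X$, all in $C'$.
\end{example}

\section{Two lemmas on one block}\label{sec:block}

The first lemma says that weight is cheap for a player who may choose the new vertices freely.

\begin{lemma}\label{lem:buy}
Let $A\subseteq W$ and $z=|A|$.
\begin{itemize}
\item[(a)] If $z\ge3$ and $1\le v\le\min(z-2,3)$, there is $A'\supseteq A$ with $|A'\setminus A|\le v$ and $w(A')\ge v$.
\item[(b)] If $z=2$, there is $A'\supseteq A$ with $|A'\setminus A|=2$ and $w(A')=1$.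
\end{itemize}
\end{lemma}

\begin{proof}
For (b), take a plane that contains $A$. For (a), let first $z=3$, so $v=1$, and take the plane that contains $A$. Let $z=4$, so $v\in\{1,2\}$. The $4$-set $W\setminus A$ contains an edge $\{p,q\}$ of $\Gamma$. Add to $A$ any $v$ of the two elements of $W\setminus(A\cup\{p,q\})$. The result $A'$ has size $4+v$ and is special, so $w(A')=(4+v-5)+1=v$. Let $z\ge5$, and take any $A'\supseteq A$ of size $\max(z,5+v)\le8$. Then $|A'\setminus A|\le v$ and $w(A')\ge|A'|-5\ge v$.
\end{proof}

The second lemma says that weight is expensive once the partition has been chosen well.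

\begin{lemma}\label{lem:split}
For every $Y\subseteq W$ there is a balanced partition $W\setminus Y=C_1\sqcup C_2$ such that, for $(C,C')=(C_1,C_2)$ and for $(C,C')=(C_2,C_1)$, every $A\subseteq W$ with $A\supseteq C$ satisfies
\begin{equation}\label{eq:local}
2|A\cap C'|+|A\cap Y|\ge 2w(A).
\end{equation}
\end{lemma}

\begin{proof}
We show that \eqref{eq:local} holds for every balanced partition with the three properties below, and then that such a partition exists.
\begin{itemize}
\item[(i)] If the parts have different sizes, the smaller part contains no edge of $\Gamma$.
\item[(ii)] No part is a plane.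
\item[(iii)] If a part $T$ has size $3$, then $\sigma(T)$ lies in the other part.
\end{itemize}

\emph{The properties imply \eqref{eq:local}.} Let $A\supseteq C$ and $D=W\setminus A$. If $w(A)=0$ there is nothing to prove. If $A$ is not special and $w(A)>0$, then $2w(A)=2|A|-10$, and \eqref{eq:free} gives \eqref{eq:local}. If $A$ is special and $|A|\in\{5,6\}$, then $2w(A)=2|A|-8$, so \eqref{eq:local} holds unless there is equality in \eqref{eq:free}. Equality means that $C'$ is the smaller part and contains $D$; but $D$ contains an edge of $\Gamma$, contrary to (i). Finally let $A$ be a plane. By \eqref{eq:cost} we must show that $4-|C|+|A\cap C'|\ge2$. This holds if $|C|\le2$. If $|C|=3$, then $A=C\cup\{\sigma(C)\}$, and $|A\cap C'|=1$ by (iii). If $|C|=4$, then $C=A$ is a plane, contrary to (ii).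

\emph{Existence.} We distinguish cases by $|Y|$.

$|Y|=0$. Let $C_1$ be a $3$-set $T$ together with an element outside $T\cup\{\sigma(T)\}$. Then $C_1$ is not a plane, and neither is its complement $C_2$. Properties (i) and (iii) are vacuous.

$Y=\{y\}$. The smaller part has size $3$ and must contain no edge, so we take one element from each $X_i$. Choose $b\in X_2\setminus\{y\}$ and $c\in X_3\setminus\{y\}$. There are at least two elements $a\in X_1\setminus\{y\}$, and they give different sums $a+b+c$; choose $a$ with $a+b+c\ne y$. Let $C_2=\{a,b,c\}$ and $C_1=W\setminus(C_2\cup\{y\})$. Then (i) holds, and $\sigma(C_2)\notin C_2\cup\{y\}$ gives (iii). Since $y\ne\sigma(C_2)$, the set $C_2\cup\{y\}$ is not a plane, so its complement $C_1$ is not a plane, which gives (ii).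

$Y=\{y,y'\}$. Put $\delta=y+y'\neq0$. The cosets of the subgroup $\{0,\delta\}$ are four pairs, each with sum $\delta$, and $Y$ is one of them. Let $\{a,a'\}$, $\{b,b'\}$, $\{c,c'\}$ be the others, and put $C_1=\{a,a',b\}$ and $C_2=\{c,c',b'\}$. Then $\sigma(C_1)=\delta+b=b'\in C_2$ and $\sigma(C_2)=\delta+b'=b\in C_1$, so (iii) holds, and (i) and (ii) are vacuous.

$|Y|=3$. Let $q=\sigma(Y)$, and let $Q$ be the plane complementary to the plane $Y\cup\{q\}$. Since $q$ has at most two neighbors in $\Gamma$ and $|Q|=4$, some $p\in Q$ is not adjacent to $q$. Put $C_1=Q\setminus\{p\}$ and $C_2=\{p,q\}$. Then $C_2$ is not an edge and $\sigma(C_1)=p\in C_2$, so (i) and (iii) hold, and (ii) is vacuous.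

$|Y|\ge4$. Take any balanced partition. Both parts have size at most $2$, and if the sizes differ, the smaller part has at most one element. So (i) holds, and (ii) and (iii) are vacuous.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $V$ and $\mathcal B$ be as in Section~\ref{sec:construction}. Since $1\le s\le r$, it suffices to verify conditions (A) and (B) of Lemma~\ref{lem:criterion}. Multiplying $s\le r-2k-u$ by $3$ and substituting $3r=8k+u-2$ gives $3s\le 2k-2u-2$. We use two consequences:
\begin{equation}\label{eq:params}
s<\tfrac23k\qquad\text{and}\qquad r\ge s+2k\ge 4s+2 .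
\end{equation}

\subsection*{Condition (B)}

Let $Y\subseteq V$. In each block $V_j$, split $V_j\setminus Y$ into two parts by Lemma~\ref{lem:split} applied to $Y\cap V_j$. The lemma is symmetric in the two parts, so either part may go to $C_1$ and the other to $C_2$. List the blocks whose parts have different sizes, followed by the vertices of $U\setminus Y$. Going through the list, give the larger part of the block, or the vertex, alternately to $C_1$ and to $C_2$. Each item contributes a surplus of one, so the resulting partition $V\setminus Y=C_1\sqcup C_2$ is balanced.

Let $(C,C')$ be $(C_1,C_2)$ or $(C_2,C_1)$, and let $b\in\mathcal B$ contain $C$. In each block, $b\cap V_j$ contains the part $C\cap V_j$, and $C'\cap V_j$ is the other part. Summing \eqref{eq:local} over the blocks and discarding the nonnegative contribution of $U$, we obtain $2|b\cap C'|+|b\cap Y|\ge2w(b)\ge2s$. This step uses no relation among $k,u,s,r$.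

\subsection*{Condition (A)}

Let $S\subseteq V$ with $|S|=r$, and put $z_j=|S\cap V_j|$. Let $J=\{j:z_j\ge3\}$, and let $N_2$ and $N_{\le1}$ be the numbers of blocks with $z_j=2$ and with $z_j\le1$, so that $k=|J|+N_2+N_{\le1}$. For $j\in J$ write the excess over $2$ as
\[
z_j-2=v_j+p_j,\qquad v_j=\min(z_j-2,3)\ge1,\qquad p_j=\max(z_j-5,0),
\]
and let $v^+=\sum_{j\in J}v_j$ and $P=\sum_{j\in J}p_j$. Here $v_j$ is the weight that Lemma~\ref{lem:buy}(a) offers in $V_j$, and $p_j$ is the part of the excess lost because no block has weight above $3$. Counting the elements of $S$ gives
\[
r\le u+\bigl(2|J|+v^++P\bigr)+2N_2+N_{\le1}=u+2k+v^++P-N_{\le1},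
\]
and the hypothesis $s\le r-2k-u$ turns this into
\begin{equation}\label{eq:excess}
v^++P\ge s+N_{\le1}.
\end{equation}

We first select at most $s$ blocks, all with $z_j\ge2$, and add at most $s$ new vertices inside them so that the selected blocks have total weight at least $s$.

\emph{Case 1: $v^+\ge s$.} Choose integers $0\le v_j'\le v_j$ with $\sum_{j\in J}v_j'=s$. Select the blocks with $v_j'\ge1$, of which there are at most $s$, and apply Lemma~\ref{lem:buy}(a) with $v=v_j'$ in each.

If $s\le3$, only this case occurs: $v^+\le s-1\le 2$ would force $z_j\le4$ for all $j$, hence $P=0$, contrary to \eqref{eq:excess}. In particular Case 1 suffices for the example on $32$ vertices.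

\emph{Case 2: $v^+\le s-1$.} Now much of $S$ is concentrated in a few nearly full blocks, and the missing weight $s-v^+$ must come from blocks with $z_j=2$, where one unit costs two vertices. The nearly full blocks pay for this, because they reach weight $3$ with fewer than three new vertices. Select all blocks in $J$. If $z_j\le4$, then $p_j=0$, and Lemma~\ref{lem:buy}(a) gives weight at least $v_j$ with at most $v_j=v_j-p_j$ new vertices. If $z_j\ge5$, fill the block, which gives weight $3=v_j$ with $8-z_j=v_j-p_j$ new vertices. Select also $s-v^+$ blocks with $z_j=2$ and apply Lemma~\ref{lem:buy}(b) in each; we check below that there are enough of them. The total weight is at least $s$. The number of selected blocks is $|J|+s-v^+\le s$, because $v^+\ge|J|$. The number of new vertices is at most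
\[
(v^+-P)+2(s-v^+)=2s-(v^++P)\le s
\]
by \eqref{eq:excess}.

It remains to show that $N_2\ge s-v^+$. By \eqref{eq:excess}, $N_{\le1}\le v^++P-s$, so
\[
N_2-(s-v^+)=k-|J|-N_{\le1}-s+v^+\ge k-|J|-P=k-\sum_{j\in J}(1+p_j).
\]
For each $j\in J$ we have $1+p_j\le\frac43v_j$: if $p_j=0$ this follows from $v_j\ge1$, and if $p_j>0$ then $v_j=3$ and $p_j\le3$. Hence $\sum_{j\in J}(1+p_j)\le\frac43v^+<\frac43s<\frac89k<k$ by \eqref{eq:params}, as required.

\emph{Filling up.} We need exactly $s$ new vertices. The weight $w$ is not monotone: if $D$ has one element in each $X_i$, then the $5$-set $W\setminus D$ has weight $0$ and contains the plane $W\setminus(D\cup\{\sigma(D)\})$. We therefore add the remaining vertices outside the selected blocks. There are $2r+2$ vertices outside $S$, and at most $6$ of them lie in each selected block, since $z_j\ge2$ there. So at least $2r+2-6s$ vertices lie outside $S$ and outside the selected blocks, and $2r+2-6s\ge2s+6\ge s$ by \eqref{eq:params}. The resulting set $b\supseteq S$ has size $r+s$. The selected blocks are unchanged by the last step and all other weights are nonnegative, so $w(b)\ge s$ and $b\in\mathcal B$.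

Conditions (A) and (B) hold, and Lemma~\ref{lem:criterion} completes the proof of Theorem~\ref{thm:main}. \qed

\begin{remark}
For this family $\mathcal B$, condition (A) fails without the hypothesis $s\le r-2k-u$. Suppose that $0\le r-2k-u<s$. Since $r-2k-u=(2k-2u-2)/3<k$, there is an $r$-set $S\supseteq U$ with three vertices in $r-2k-u$ blocks and two vertices in the others. By the table of $w$, a block that receives $n\ge1$ new vertices gets weight at most $n$, with equality only if $n=1$ and the block had three vertices of $S$. So weight $s$ with $s$ new vertices requires $s$ such blocks, and $S$ lies in no member of $\mathcal B$.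
\end{remark}

\section{The range of uniformities}\label{sec:range}

To see which pairs $(m,h)$ Theorem~\ref{thm:main} produces, we use the slack $t=r-2k-u-s$ as a free parameter.

\begin{lemma}\label{lem:param}
Let $d\ge-1$, $u\ge0$ and $t\ge0$ be integers with $t\equiv d\pmod2$, and let $h=3d+10+3u+4t$. Then there is a $(2h+d,h)$-good hypergraph.
\end{lemma}

\begin{proof}
Put $s=d+2\ge1$. Then $s+t$ is even, so $k=u+1+\frac32(s+t)$ is a positive integer. Put $r=2k+u+s+t$. Then $s\le r-2k-u$, and from $3(s+t)=2k-2u-2$ we get
\[
3r+2=6k+3u+(2k-2u-2)+2=8k+u .
\]
Theorem~\ref{thm:main} applies. Its threshold is $r+2-s=2k+u+t+2=3u+3s+4t+4=h$, and its uniformity is $2h+s-2=2h+d$.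
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
(a) Let $n=h-3d-10\ge21$. Choose $t\in\{0,1,\dots,5\}$ with $t\equiv d\pmod2$ and $t\equiv n\pmod3$. Then $n-4t$ is divisible by $3$ and $n-4t\ge21-20>0$, so Lemma~\ref{lem:param} applies with $u=(n-4t)/3$. For the second statement put $d=m-2h$; the inequalities $2h-1\le m\le(7h-31)/3$ say that $d\ge-1$ and $3d\le h-31$.

(b) We treat the residue classes of $h$ modulo $3$. With $d=0$ and $t=0$, Lemma~\ref{lem:param} gives $(2h,h)$-good hypergraphs for $h=10+3u$, that is, for $h=10,13,16,\dots$. With $d=0$ and $t=2$ it gives them for $h=18+3u$, that is, for $h=18,21,\dots$. With $d=2$ and $t=0$ it gives $(2h'+2,h')$-good hypergraphs for $h'=16+3u$. These are $(2h,h)$-good for $h=h'+1$, because $2h'+2=2h$ and $(P_{h'})$ implies $(P_h)$; this covers $h=17,20,23,\dots$. Together the three families contain $10$, $13$ and every $h\ge16$.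
\end{proof}

\begin{thebibliography}{9}

\bibitem{Berge73}
C. Berge, \emph{Notes sur les bonnes colorations d'un hypergraphe}, 1973.

\bibitem{BergeBook}
C. Berge, \emph{Hypergraphs}.

\bibitem{Pal}
D\"om\"ot\"or P\'alv\"olgyi, \emph{Note on polychromatic coloring of hereditary hypergraph families II}, arXiv:2604.24412 (2026).

\end{thebibliography}
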